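\title{Entire viscosity solutions with a ridge: a counterexample to a Liouville conjecture for conformally invariant elliptic equations}

\begin{abstract}
Let $A^v$ be the Schouten tensor of the metric $v^{4/(n-2)}|dx|^2$ on $\mathbb R^n$. In every odd dimension $n\ge7$ we construct a smooth symmetric function $f$ on the half-space $\Gamma_1=\{\sum\lambda_i>0\}$, increasing in each variable and vanishing on the boundary, and a positive locally Lipschitz viscosity solution of $f(\lambda(A^v))=1$ in $\mathbb R^n$ that is not differentiable along a submanifold of codimension two. This disproves the conjecture that every continuous entire viscosity solution of such an equation is a standard bubble. The solution is chosen first, as a function on $S^n\subset\mathbb C^{(n+1)/2}$ that depends only on $|z\cdot z|$; the equation is then built around the curve traced by its eigenvalues.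
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $n\ge3$. For a positive $C^2$ function $v$ on an open subset of $\mathbb R^n$ put
\[
A^v=-\frac{2}{n-2}v^{-\frac{n+2}{n-2}}\nabla^2 v+\frac{2n}{(n-2)^2}v^{-\frac{2n}{n-2}}\nabla v\otimes\nabla v-\frac{2}{(n-2)^2}v^{-\frac{2n}{n-2}}|\nabla v|^2 I,
\]
and let $\lambda(A^v)\in\mathbb R^n$ be the vector of its eigenvalues. These are the eigenvalues of the Schouten tensor of the metric $g_v=v^{4/(n-2)}|dx|^2$ with respect to $g_v$ (Section~\ref{sec:sphere}), so an equation for $\lambda(A^v)$ prescribes a curvature quantity of a conformally flat metric. For example, the gradient terms cancel in the trace, and the equation $\operatorname{tr}A^v=1$ reads $-\Delta v=\frac{n-2}2v^{(n+2)/(n-2)}$.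

Let $\Gamma_n=\{\lambda\in\mathbb R^n:\lambda_i>0\ \forall i\}$, $\sigma_1(\lambda)=\sum_i\lambda_i$ and $\Gamma_1=\{\sigma_1>0\}$. We consider pairs $(f,\Gamma)$ such that
\begin{enumerate}
\item[(H1)] $\Gamma\subset\mathbb R^n$ is an open convex symmetric cone with vertex at the origin;
\item[(H2)] $\Gamma_n\subset\Gamma\subset\Gamma_1$;
\item[(H3)] $f\in C^1(\Gamma)\cap C^0(\overline\Gamma)$ is symmetric in the $\lambda_i$, $f>0$ in $\Gamma$, $f=0$ on $\partial\Gamma$;
\item[(H4)] $\partial f/\partial\lambda_i>0$ in $\Gamma$ for all $i$;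
\end{enumerate}
and the equation
\begin{equation}\label{eq:main}
f(\lambda(A^v))=1,\qquad \lambda(A^v)\in\Gamma\qquad\text{in }\mathbb R^n .
\end{equation}
Symmetry makes the order of the eigenvalues irrelevant, and (H4) is ellipticity, because $A^v$ decreases when $\nabla^2v$ increases.

\begin{definition}\label{def:visc}
Let $v$ be positive and continuous on an open set $\Omega$. It is a \emph{viscosity supersolution} if for all $x_0\in\Omega$ and $w\in C^2(\Omega)$ with $(v-w)(x_0)=0$ and $v-w\ge0$ near $x_0$ one has $\lambda(A^w(x_0))\in\Gamma$ and $f(\lambda(A^w(x_0)))\ge1$. It is a \emph{viscosity subsolution} if for all such $x_0,w$ with $(v-w)(x_0)=0$ and $v-w\le0$ near $x_0$, either $\lambda(A^w(x_0))\in\mathbb R^n\setminus\overline\Gamma$ or $f(\lambda(A^w(x_0)))\le1$. It is a \emph{viscosity solution} if it is both.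
\end{definition}

The simplest candidates for solutions are the \emph{bubbles}
\begin{equation}\label{eq:bubble}
v(x)=\Big(\frac{a}{1+b^2|x-\bar x|^2}\Big)^{\frac{n-2}2},\qquad \bar x\in\mathbb R^n,\quad a,b>0 .
\end{equation}
For them $g_v$ is the round metric of radius $a/(2b)$ in stereographic coordinates, all eigenvalues of $A^v$ equal $2b^2/a^2$, and \eqref{eq:main} reduces to one numerical condition on $b/a$. Since \eqref{eq:main} is an elliptic curvature condition that prefers no point and no direction, it is natural to guess that the round metrics are its only entire solutions. This is the content of the following conjecture, posed in \cite{LN}.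

\begin{quote}
\textbf{Conjecture.} \emph{Let $(f,\Gamma)$ satisfy {\rm(H1)--(H4)} and let $v$ be a positive continuous viscosity solution of \eqref{eq:main}. Then $v$ is of the form \eqref{eq:bubble}.}
\end{quote}

\begin{theorem}\label{thm:main}
Let $m\ge2$ and $n=2m+3$. There are a function $f\in C^\infty(\Gamma_1)\cap C^0(\overline{\Gamma_1})$ such that $(f,\Gamma_1)$ satisfies {\rm(H1)--(H4)}, and a positive locally Lipschitz viscosity solution $v$ of \eqref{eq:main} with $\Gamma=\Gamma_1$, which is not differentiable at any point of a nonempty submanifold of codimension $2$ and is $C^\infty$ elsewhere. In particular $v$ is not of the form \eqref{eq:bubble}. Moreover $|x|^{n-2}v(x)$ has a positive limit at infinity, and the same equation also has bubbles as solutions.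
\end{theorem}

The conjecture is therefore false in every odd dimension $n\ge7$. We make no claim for $n\in\{3,4,5,6\}$ or for even $n\ge8$.

The proof uses two kinds of room that the hypotheses leave. First, along a ridge of $v$ no $C^2$ function touches $v$ from below, so the supersolution condition asks nothing there. Functions touching from above may bend as sharply as they like across the ridge, so the subsolution condition asks that $f$ stay below $1$ when a few eigenvalues are huge; nothing in (H1)--(H4) forbids this. Second, $f$ is at our disposal. We choose $v$ first, with so much symmetry that away from the ridge its eigenvalues depend on one parameter $\tau$, and then look for a monotone symmetric $f$ that equals $1$ along the resulting curve and is at most $1$ on the eigenvalues of the test functions at the ridge.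

Section~\ref{sec:sphere} moves the problem to the sphere. Section~\ref{sec:geometry} reduces it to two conditions on $f$. Section~\ref{sec:model} works out an explicit model that fails only by an equality and shows how to perturb it. Sections~\ref{sec:estimates}--\ref{sec:f} estimate the eigenvalue curve and build $f$.

\section{Transfer to the sphere}\label{sec:sphere}

For $\lambda\in\mathbb R^n$ let $\lambda_{(1)}\ge\dots\ge\lambda_{(n)}$ be the ordered entries, and write $\lambda'\ge\lambda$ if $\lambda'_i\ge\lambda_i$ for all $i$. The Courant--Fischer theorem says that the $k$-th largest eigenvalue of a symmetric bilinear form $B$ on a Euclidean space is $\min_V\max\{B(e,e):e\in V,|e|=1\}$, the minimum taken over subspaces $V$ of codimension $k-1$. We use two consequences: if $B\le B'$, the ordered eigenvalues of $B$ are at most those of $B'$; and if $B(e,e)\le c$ for all unit vectors $e$ of a subspace of codimension $k-1$, the $k$-th largest eigenvalue is at most $c$.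

\begin{lemma}\label{lem:mono}
Let $(f,\Gamma)$ satisfy {\rm(H1)--(H4)}, $\lambda\in\Gamma$ and $\lambda'\ge\lambda$. Then $\lambda'\in\Gamma$ and $f(\lambda')\ge f(\lambda)$, with strict inequality if $\lambda'\neq\lambda$.
\end{lemma}

\begin{proof}
For small $\delta>0$, $\lambda'$ is the sum of $\lambda-\delta(1,\dots,1)\in\Gamma$ and $\lambda'-\lambda+\delta(1,\dots,1)\in\Gamma_n\subset\Gamma$, and a convex cone is closed under sums. The segment from $\lambda$ to $\lambda'$ lies in $\Gamma$, and $f$ increases along it by (H4).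
\end{proof}

The Schouten tensor of a metric $g$ is $\frac1{n-2}\big(\operatorname{Ric}_g-\frac{\operatorname{Scal}_g}{2(n-1)}g\big)$. It vanishes for $|dx|^2$, equals $\frac12g_S$ for the unit sphere $(S^n,g_S)$, and under the change $g\mapsto e^{-2\varphi}g$ it gains the term $\nabla^2\varphi+d\varphi\otimes d\varphi-\frac12|d\varphi|^2g$. If $v=e^{-\frac{n-2}2\psi}$, then $\nabla v=-\frac{n-2}2v\nabla\psi$ and $\nabla^2v=v\big(-\frac{n-2}2\nabla^2\psi+\frac{(n-2)^2}4d\psi\otimes d\psi\big)$. Every term of $A^v$ acquires the factor $v^{-4/(n-2)}=e^{2\psi}$, and the coefficient of $d\psi\otimes d\psi$ is $-\frac{n-2}2+\frac n2=1$, so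
\[
A^v=e^{2\psi}\big(\nabla^2\psi+d\psi\otimes d\psi-\tfrac12|d\psi|^2I\big).
\]
The bracket is the Schouten tensor of $g_v=e^{-2\psi}|dx|^2$, and the factor $e^{2\psi}$ converts its eigenvalues with respect to $|dx|^2$ into those with respect to $g_v$. In the same way, for a $C^2$ function $\varphi$ on an open subset of $S^n$ put
\begin{equation}\label{eq:schouten}
S_\varphi=\tfrac12g_S+\nabla^2\varphi+d\varphi\otimes d\varphi-\tfrac12|d\varphi|^2g_S ,
\end{equation}
and let $\lambda[\varphi]$ be $e^{2\varphi}$ times the vector of eigenvalues of $S_\varphi$ with respect to $g_S$.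

Let $\Phi:\mathbb R^n\to S^n\setminus\{z_\infty\}$ be inverse stereographic projection, so that $\Phi^*g_S=\big(\frac2{1+|x|^2}\big)^2|dx|^2$. To $u\in C^0(S^n)$ we associate
\begin{equation}\label{eq:vu}
v=\Big(\frac2{1+|x|^2}\Big)^{\frac{n-2}2}e^{-\frac{n-2}2u\circ\Phi},\qquad\text{that is,}\qquad g_v=\Phi^*(e^{-2u}g_S).
\end{equation}
A test function $w$ at $x_0$ is positive near $x_0$ and corresponds by the same formula to a $C^2$ function $\varphi$ near $\Phi(x_0)$. Since $\Phi$ is an isometry from $g_w$ to $e^{-2\varphi}g_S$, we have $\lambda(A^w(x_0))=\lambda[\varphi](\Phi(x_0))$; both sides depend only on the second-order jet at $x_0$, so $C^2$ regularity suffices. The inequalities are reversed: $v\ge w$ if and only if $u\le\varphi$. Hence $v$ is a viscosity solution of \eqref{eq:main} as soon as the following hold at every $z_0\in S^n$, for all $C^2$ functions $\varphi$ near $z_0$ with $\varphi(z_0)=u(z_0)$: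
\begin{enumerate}
\item[(Super)] if $\varphi\ge u$ near $z_0$, then $\lambda[\varphi](z_0)\in\Gamma$ and $f(\lambda[\varphi](z_0))\ge1$;
\item[(Sub)] if $\varphi\le u$ near $z_0$, then $\lambda[\varphi](z_0)\notin\overline\Gamma$ or $f(\lambda[\varphi](z_0))\le1$.
\end{enumerate}
A ridge of $v$ is a valley of $u$. At smooth points the two conditions are the classical equation.

\begin{lemma}\label{lem:smooth}
Let $u$ be $C^2$ near $z_0$. Then {\rm(Super)} and {\rm(Sub)} both hold at $z_0$ if and only if $\lambda[u](z_0)\in\Gamma$ and $f(\lambda[u](z_0))=1$.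
\end{lemma}

\begin{proof}
Necessity follows by testing with $\varphi=u$. Conversely, if $\varphi$ touches $u$ at $z_0$, values and gradients agree there. If $\varphi\ge u$, then $\nabla^2\varphi\ge\nabla^2u$ at $z_0$, so $\lambda[\varphi]\ge\lambda[u]$ after ordering, and Lemma~\ref{lem:mono} gives (Super). If $\varphi\le u$, then $\lambda[\varphi]\le\lambda[u]$. Either $\lambda[\varphi]\notin\overline\Gamma$, or $\lambda[\varphi]\in\partial\Gamma$ and $f=0$, or $\lambda[\varphi]\in\Gamma$ and $f(\lambda[\varphi])\le1$ by Lemma~\ref{lem:mono}.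
\end{proof}

\section{Functions of $|z\cdot z|$ on an odd sphere}\label{sec:geometry}

Let $m\ge1$, $N=m+2$, $n=2N-1=2m+3$; the assumption $m\ge2$ enters in Section~\ref{sec:model}. Let $S^n$ be the unit sphere of $\mathbb C^N$ for the inner product $\langle z,z'\rangle=\operatorname{Re}\sum z_j\overline{z'_j}$, and put
\[
z\cdot z'=\sum_jz_jz'_j,\qquad Q(z)=z\cdot z,\qquad \zeta=|Q|\in[0,1],\qquad \mathcal C=\{z\in S^n:Q(z)=0\}.
\]
In this section $u=F(\zeta)$, where $F$ is smooth near $[0,1]$, $F(0)=0$ and $F'(0)>0$. Then $u$ is Lipschitz on $S^n$, smooth off $\mathcal C$, and zero on $\mathcal C$.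

\subsection*{The valley}
The set $\mathcal C$ contains $(1,i,0,\dots,0)/\sqrt2$. For $z,e\in\mathbb C^N$ we have $\operatorname{Re}(z\cdot e)=\langle e,\bar z\rangle$ and $\operatorname{Im}(z\cdot e)=\langle e,i\bar z\rangle$, so the derivative of $Q$ at $z$ in the direction $e$ is $2\langle e,\bar z\rangle+2i\langle e,i\bar z\rangle$. At $z\in\mathcal C$ the orthonormal vectors $\bar z,i\bar z$ are orthogonal to $z$, because $z\cdot z=0$. Thus $\mathcal C$ is a smooth submanifold of $S^n$ of codimension $2$ with normal frame $\bar z,i\bar z$.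

\begin{lemma}\label{lem:corner}
Let $z\in\mathcal C$.
\begin{enumerate}
\item[(a)] No function $\varphi$ differentiable at $z$ satisfies $\varphi\ge u$ near $z$ and $\varphi(z)=u(z)$. In particular $u$ is not differentiable at $z$.
\item[(b)] If $\varphi\in C^2$, $\varphi\le u$ near $z$ and $\varphi(z)=u(z)$, then $\lambda[\varphi](z)_{(3)}\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The great circle $\gamma(s)=\cos s\,z+\sin s\,\bar z$ has $Q(\gamma(s))=\sin2s$, so $u(\gamma(s))=2F'(0)|s|+O(s^2)$. If $\varphi$ existed, $h=\varphi\circ\gamma$ would be differentiable at $0$ with $h(0)=0$, and letting $s\to0^\pm$ in $h(s)/|s|$ would give $\pm h'(0)\ge2F'(0)>0$.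

(b) Let $e\in T_z\mathcal C$ be a unit vector and $\gamma$ a curve in $\mathcal C$ with $\gamma(0)=z$, $\gamma'(0)=e$. The function $\varphi\circ\gamma\le0$ has a maximum at $0$. Its first derivative vanishes for every $e$, so $p=\nabla\varphi(z)$ is normal to $\mathcal C$. Its second derivative gives
\[
0\ge(\varphi\circ\gamma)''(0)=\nabla^2\varphi(e,e)+\langle p,\nu\rangle ,
\]
where $\nu$ is the projection of $\gamma''(0)$ to the span of $\bar z,i\bar z$. Differentiating $\gamma\cdot\gamma=0$ twice gives $z\cdot\gamma''(0)=-e\cdot e$, and the real and imaginary parts of $z\cdot\gamma''(0)$ are the two components of $\nu$. Hence $|\nu|=|e\cdot e|\le1$, and by \eqref{eq:schouten}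
\[
S_\varphi(e,e)\le\tfrac12-\langle p,\nu\rangle-\tfrac12|p|^2\le\tfrac12+\tfrac12|\nu|^2\le1 .
\]
This holds on a subspace of codimension $2$, and $e^{2\varphi(z)}=1$. Courant--Fischer gives (b).
\end{proof}

Nothing bounds the two largest eigenvalues. At a zero of a smooth function $h$ the Hessian of $h^2$ is $2\,dh\otimes dh$, so on $\mathcal C$ the function $|Q|^2=(\operatorname{Re}Q)^2+(\operatorname{Im}Q)^2$ has gradient $0$, and its Hessian is $8g_S$ on the normal plane and has $T\mathcal C$ as its kernel. For every $M>0$ we have $M|Q|^2\le u$ near $\mathcal C$, and on $\mathcal C$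
\begin{equation}\label{eq:Mtest}
\lambda[M|Q|^2]=\big(\tfrac12+8M,\tfrac12+8M,\tfrac12,\dots,\tfrac12\big).
\end{equation}
So (Sub) forces $f\le1$ at these vectors for all $M$, which rules out $f=\sigma_1$, for instance.

\subsection*{The eigenvalue curve}
Identify $z$ with the real $2\times N$ matrix $X$ whose rows are $\operatorname{Re}z$ and $\operatorname{Im}z$, and let $e_{jk}$ be the matrix units. The group $G=O(2)\times O(N)$ acts isometrically by left and right multiplication. Since
\[
\zeta^2=(|\operatorname{Re}z|^2-|\operatorname{Im}z|^2)^2+4(\operatorname{Re}z\cdot\operatorname{Im}z)^2=(\operatorname{tr}XX^T)^2-4\det XX^T,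
\]
$\zeta$ is the difference of the two eigenvalues of $XX^T$, and it is $G$-invariant. By the singular value decomposition every point of $S^n$ is $G$-equivalent to a point of the unit speed geodesic
\[
x_\tau=\cos\tau\,e_{11}+\sin\tau\,e_{22},\qquad 0\le\tau\le\tfrac\pi4,
\]
on which $\zeta=\cos2\tau$; the orbit of $x_{\pi/4}$ is $\mathcal C$. From now on $u$ also denotes the function $\tau\mapsto F(\cos2\tau)$, a prime on a function of $\tau$ is $d/d\tau$, and
\[
t=\tan\tau,\qquad E=e^{2u},\qquad y=-u'=2\sin2\tau\,F'(\cos2\tau).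
\]
Let $\kappa_j=\tan\big(\tau+(2-j)\frac\pi4\big)$ for $j=1,\dots,4$, that is,
\[
\kappa_1=\frac{1+t}{1-t},\qquad\kappa_2=t,\qquad\kappa_3=-\frac{1-t}{1+t},\qquad\kappa_4=-\frac1t .
\]

\begin{lemma}\label{lem:eigen}
For $0\le\tau<\frac\pi4$ the entries of $\lambda[u](x_\tau)$ are
\begin{equation}\label{eq:mu}
\mu_0=E\big(\tfrac12-y'+\tfrac12y^2\big),\qquad \mu_j=E\big(\tfrac12+\kappa_jy-\tfrac12y^2\big),\quad j=1,\dots,4,
\end{equation}
where $\mu_2$ and $\mu_4$ occur $m$ times and $\mu_0,\mu_1,\mu_3$ once, and $\kappa_4y$ means the smooth function $-4\cos^2\tau\,F'(\cos2\tau)$. The functions $\mu_0,\mu_2,\mu_3,\mu_4$ are smooth on $[0,\frac\pi4]$, and $\mu_1$ is smooth on $[0,\frac\pi4)$. For $j=1,2,3$,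
\begin{equation}\label{eq:codazzi}
\mu_j'=(\kappa_j-y)(\mu_j-\mu_0),\qquad \mu_j-\mu_0=E\big(y(\kappa_j-y)+y'\big).
\end{equation}
The formulas \eqref{eq:mu} define smooth functions for small negative $\tau$ as well; $\mu_0,\mu_2,\mu_4$ are even, and $\mu_1(-\tau)=\mu_3(\tau)$.
\end{lemma}

\begin{proof}
Let $0<\tau<\frac\pi4$. We compute $\nabla^2u$ on Killing fields, which are available in all directions tangent to the orbit. For skew matrices $A$ ($2\times2$) and $B$ ($N\times N$) the field $K(X)=AX+XB$ generates isometries in $G$, so $Ku=0$ and $\langle\nabla_YK,Z\rangle=-\langle\nabla_ZK,Y\rangle$ for all $Y,Z$. For two such fields and $W=\nabla u$,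
\[
\nabla^2u(K,\tilde K)=K(\tilde Ku)-\langle\nabla_K\tilde K,W\rangle=\langle\nabla_W\tilde K,K\rangle .
\]
Exchanging $K$ and $\tilde K$ and adding gives $2\nabla^2u(K,\tilde K)=W\langle K,\tilde K\rangle$.

Let $B_{jk}$ be the skew $N\times N$ matrix with entry $1$ at $(j,k)$, entry $-1$ at $(k,j)$ and zeros elsewhere, and let $J$ be the $2\times2$ matrix of the form $B_{12}$. At $X=x_\tau$ we have $XB_{12}=\cos\tau\,e_{12}-\sin\tau\,e_{21}$ and $JX=\sin\tau\,e_{12}-\cos\tau\,e_{21}$. This gives the following list, with $3\le\alpha\le N$.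
\[
\begin{array}{c|c|c|c}
j&\text{field}&\text{value at }x_\tau&\text{number}\\\hline
1&XB_{12}-JX&(\cos\tau-\sin\tau)(e_{12}+e_{21})&1\\
2&XB_{1\alpha}&\cos\tau\,e_{1\alpha}&m\\
3&XB_{12}+JX&(\cos\tau+\sin\tau)(e_{12}-e_{21})&1\\
4&XB_{2\alpha}&\sin\tau\,e_{2\alpha}&m
\end{array}
\]
These $2m+2=n-1$ vectors are nonzero, mutually orthogonal, and orthogonal to $x_\tau$ and $\dot x_\tau$. Hence $W=u'\dot x_\tau$ along the geodesic, and $\nabla_{\dot x_\tau}W=u''\dot x_\tau$: the vector $\dot x_\tau$ is an eigenvector of $\nabla^2u$ with eigenvalue $u''=-y'$. Two different fields of the list stay orthogonal along $x_\tau$, so $\nabla^2u$ vanishes on such a pair. A field in row $j$ has length $\ell_j$ equal to a constant times $\cos\big(\tau+(2-j)\frac\pi4\big)$, and $2\nabla^2u(K,K)=u'(\ell_j^2)'$, so its eigenvalue is $u'\ell_j'/\ell_j=\kappa_jy$. Inserting this in \eqref{eq:schouten}, where $du\otimes du$ contributes $y^2$ only in the direction $\dot x_\tau$, gives \eqref{eq:mu}. Since $u$ is smooth near $x_0$,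 the case $\tau=0$ follows by continuity.

The second identity in \eqref{eq:codazzi} is read off from \eqref{eq:mu}. For the first use $\kappa_j'=1+\kappa_j^2$ and $E'=-2yE$:
\[
\frac{\mu_j'}E=-2y\big(\tfrac12+\kappa_jy-\tfrac12y^2\big)+(1+\kappa_j^2)y+\kappa_jy'-yy'=y(\kappa_j-y)^2+(\kappa_j-y)y'.
\]
Finally $E$, $y'$, $\kappa_2y$, $\kappa_4y$ are even in $\tau$, $y$ is odd, and $\kappa_1(-\tau)=-\kappa_3(\tau)$.
\end{proof}

Let $\Lambda(\tau)\in\mathbb R^n$ be the vector with entries $\mu_1,\mu_2$ ($m$ times), $\mu_3,\mu_4$ ($m$ times), $\mu_0$. The problem is now finite-dimensional.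

\begin{proposition}\label{prop:reduction}
Let $(f,\Gamma)$ satisfy {\rm(H1)--(H4)} and
\begin{enumerate}
\item[(A)] $\Lambda(\tau)\in\Gamma$ and $f(\Lambda(\tau))=1$ for $0\le\tau<\frac\pi4$;
\item[(B)] $f(\lambda)\le1$ for all $\lambda\in\Gamma$ with $\lambda_{(3)}\le1$.
\end{enumerate}
Then {\rm(Super)} and {\rm(Sub)} hold at every point of $S^n$.
\end{proposition}

\begin{proof}
A point off $\mathcal C$ is the image of some $x_\tau$, $\tau<\frac\pi4$, under an isometry preserving $u$, so $\lambda[u]=\Lambda(\tau)$ there, and Lemma~\ref{lem:smooth} applies. On $\mathcal C$, (Super) is vacuous by Lemma~\ref{lem:corner}(a). In (Sub), $\lambda[\varphi]$ lies outside $\overline\Gamma$, or on $\partial\Gamma$ where $f=0$, or in $\Gamma$, where Lemma~\ref{lem:corner}(b) and (B) give $f\le1$.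
\end{proof}

\section{A borderline model and the choice of $u$}\label{sec:model}

Conditions (A) and (B) are compatible only if
\begin{equation}\label{eq:third}
\Lambda(\tau)_{(3)}>1\qquad\text{for all }0\le\tau<\tfrac\pi4 .
\end{equation}
Indeed, if $\Lambda(\tau)_{(3)}\le1$, raising the largest entry of $\Lambda(\tau)$ keeps the third one and makes $f>1$ by Lemma~\ref{lem:mono}. Since $\kappa_1>\kappa_2>\kappa_3>\kappa_4$, we have $\mu_1\ge\mu_2\ge\mu_3\ge\mu_4$ when $y\ge0$, and $\mu_1\to\infty$ at $\mathcal C$. For $m\ge2$ it is therefore enough to have $\mu_2>1$. How much room is there? If $y_*$ is the value of $y$ at $\tau=\frac\pi4$, then $\mu_2\to\frac12+y_*-\frac12y_*^2=1-\frac12(1-y_*)^2$. So $\mu_2>1$ forces $y_*=1$ and $\mu_2\to1$: the bound of Lemma~\ref{lem:corner}(b) is approached exactly. By \eqref{eq:codazzi}, $\mu_2'=(t-y)(\mu_2-\mu_0)$, which singles out the case $y=t$.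

\subsection*{The model $y=t$}
Here $u=\ln(\sqrt2\cos\tau)=\frac12\ln(1+\zeta)$, $E=\frac2{1+t^2}$ and $y'=1+t^2$. Then $(1+t^2)\mu_j=1-t^2+2\kappa_jt$ for $j\ge1$; for $j=1$ the right side is $\frac{1+t}{1-t}\big((1-t)^2+2t\big)=\kappa_1(1+t^2)$, and $j=3$ follows by $t\mapsto-t$. Also $(1+t^2)\mu_0=1-2(1+t^2)+t^2$. Thus
\begin{equation}\label{eq:model}
\mu_1=\kappa_1,\qquad\mu_2=1,\qquad\mu_3=\frac1{\kappa_1},\qquad\mu_4=\mu_0=-1,\qquad\sigma_1(\Lambda)=\kappa_1+\frac1{\kappa_1}-1\ge1 .
\end{equation}
The curve lies in $\Gamma_1$, and only two entries move, in opposite directions along the hyperbola $\mu_1\mu_3=1$, so no point of the curve dominates another. But for $m\ge 2$ condition \eqref{eq:third} degenerates to an equality, and this is a real obstruction, not a defect of (B).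

\begin{proposition}\label{prop:modelfails}
Let $u=\frac12\ln(1+\zeta)$. There is no pair $(f,\Gamma)$ with {\rm(H1)--(H4)} for which {\rm(Super)} and {\rm(Sub)} hold at every point of $S^n$.
\end{proposition}

\begin{proof}
Suppose there is one. By Lemma~\ref{lem:smooth} and \eqref{eq:model}, $\Lambda(0)$, which has $m+2$ entries $1$ and $m+1$ entries $-1$, lies in $\Gamma$ and $f(\Lambda(0))=1$. Let $z=x_{\pi/4}$ and $\varphi_s=\frac s2\operatorname{Re}Q+|Q|^2$, $0\le s\le1$. For $s<1$ we have $\varphi_s\le\frac s2\zeta+\zeta^2\le\frac12\zeta-\frac14\zeta^2\le u$ near $\mathcal C$. At $z$ the gradient of $\varphi_s$ is $s\bar z$. The Hessian on $S^n$ of a quadratic form $h$ is $D^2h-2h\,g_S$, as one sees along great circles, so $\frac s2\operatorname{Re}Q$ has Hessian $s\operatorname{Re}(e\cdot e')$ at $z$. For $s=1$ the first and last terms of \eqref{eq:schouten} cancel, and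
\[
S_{\varphi_1}(e,e')=\operatorname{Re}(e\cdot e')+9\langle e,\bar z\rangle\langle e',\bar z\rangle+8\langle e,i\bar z\rangle\langle e',i\bar z\rangle .
\]
In the orthonormal basis $e_{1\alpha},e_{2\alpha},\bar z,iz,i\bar z$ of $T_zS^n$ this form is block diagonal: it has the value $1$ on $e_{1\alpha}$, $-1$ on $e_{2\alpha}$, $9$ on $\bar z$, and on the span of $iz,i\bar z$ it has diagonal entries $0,8$ and off-diagonal entry $-1$, hence eigenvalues $4\pm\sqrt{17}$. Since $4-\sqrt{17}>-1$, the ordered vector $\lambda[\varphi_1](z)$ is $\ge\Lambda(0)$ and different from it. By Lemma~\ref{lem:mono} it lies in $\Gamma$ and $f>1$ there. By continuity the same holds for $\lambda[\varphi_s](z)$ with $s<1$ close to $1$, which contradicts (Sub).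
\end{proof}

\subsection*{The perturbation}
To make $\mu_2$ decrease to $1$ we need $y>t$ for $0<t<1$, with $y$ odd in $\tau$ and $y=1$ at $t=1$. The simplest choice is $y=t+\varepsilon t(1-t^2)$. It has a price: in the model $\mu_2+\mu_4=0$, and the perturbation lowers this sum by an amount of order $\varepsilon$, which enters $\sigma_1$ with multiplicity $m$. To stay in $\Gamma_1$ we take $\varepsilon$ of order $1/m$. From now on
\[
m\ge2,\qquad\varepsilon=\frac1{10m}\le\frac1{20},\qquad F(\zeta)=\big(\tfrac12+\varepsilon\big)\ln(1+\zeta)-\frac{\varepsilon\zeta}{1+\zeta},\qquad u=F(\zeta).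
\]
Then $F(0)=0$, $F'(\zeta)=\frac{1/2+\varepsilon}{1+\zeta}-\frac\varepsilon{(1+\zeta)^2}$ and $F'(0)=\frac12$. With $\frac1{1+\cos2\tau}=\frac{1+t^2}2$ and $\sin2\tau=\frac{2t}{1+t^2}$ we get $y=(1+2\varepsilon)t-\varepsilon t(1+t^2)$, that is,
\begin{equation}\label{eq:y}
y=t+\eta,\qquad\eta=\varepsilon t(1-t^2),\qquad y'=(1+t^2)(1+\varepsilon-3\varepsilon t^2).
\end{equation}

\begin{remark}\label{rem:m1}
For $m=1$ and $0\le\varepsilon\le\frac1{10}$ the same function $u$ fails for every pair $(f,\Gamma)$. As $\tau\to\frac\pi4$, \eqref{eq:mu} and \eqref{eq:y} give $\mu_3\to0$, $\mu_4\to-1$, $\mu_0\to-1+4\varepsilon$. Fix $\tau$ with these three entries below $\frac12$. Only the two entries $\mu_1,\mu_2$ remain, so for large $M$ the vector \eqref{eq:Mtest} dominates $\Lambda(\tau)$, and Lemma~\ref{lem:mono} contradicts (Sub).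
\end{remark}

\section{Estimates for the eigenvalue curve}\label{sec:estimates}

From \eqref{eq:y} and $\varepsilon\le\frac1{20}$ we get on $[0,\frac\pi4]$
\begin{equation}\label{eq:basic}
0.9(1+t^2)\le y'\le2.1,\qquad t\le y\le\min\{1,\,1.05\,t\},\qquad0\le\eta\le0.02,\qquad1\le E<3 .
\end{equation}
Indeed $1-2\varepsilon\le1+\varepsilon-3\varepsilon t^2\le1+\varepsilon$; $y$ increases to the value $1$; $t(1-t^2)\le\frac2{3\sqrt3}<0.4$; and $E$ decreases from $e^{2F(1)}\le2^{1+2\varepsilon}<3$ to $1$.

\begin{lemma}\label{lem:global}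
On $[0,\frac\pi4)$ the following hold.
\begin{enumerate}
\item[(a)] $\mu_2-\mu_0\ge0.8$; $\mu_2'=-\eta(\mu_2-\mu_0)$, which is negative for $\tau>0$; $\mu_2>1$; and $\mu_2\to1$ as $\tau\to\frac\pi4$.
\item[(b)] $\mu_1-\mu_2\ge\frac t{1-t}\ge\tau$, $\ \mu_2\ge\mu_3$, $\ \mu_1'\ge0.8$, and $\mu_1\to\infty$ as $\tau\to\frac\pi4$.
\item[(c)] $\mu_3'<0$.
\item[(d)] $\mu_4<0$ and $\mu_0<0$.
\item[(e)] $\sigma_1(\Lambda)\ge\frac14$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $\kappa_2-y=-\eta$, so \eqref{eq:codazzi} gives $\mu_2-\mu_0=E(y'-\eta y)\ge0.9-0.02$ and the formula for $\mu_2'$. Since $\mu_2=\frac12E(1+t^2-\eta^2)\to1$ and $\mu_2$ is strictly decreasing, $\mu_2>1$.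

(b) We have $\kappa_1-\kappa_2=\frac{1+t^2}{1-t}$ and $\kappa_2-\kappa_3=\frac{1+t^2}{1+t}$. Multiplying by $Ey\ge t$ gives the first two claims and the limit. Also $\kappa_1\ge(1+t)^2\ge1+2t$, so $\kappa_1-y\ge1$ and $\mu_1'\ge\mu_1-\mu_0\ge\mu_2-\mu_0\ge0.8$.

(c) Put $s=\frac{1+t^2}{1+t}$, so that $y-\kappa_3=s+\eta>0$. Since $t+s=1+\frac{2t^2}{1+t}\le2$ and $\frac t{1+t}\le\frac12$,
\[
y(y-\kappa_3)=ts+\eta(t+s)+\eta^2\le\tfrac12(1+t^2)+0.1 .
\]
Hence $\mu_3-\mu_0\ge0.9(1+t^2)-0.5(1+t^2)-0.1\ge0.3$, and $\mu_3'=-(s+\eta)(\mu_3-\mu_0)<0$.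

(d) Since $\kappa_4y=-1-\varepsilon(1-t^2)\le-1$, we have $\mu_4\le-\frac12E$. Since $\frac12y^2\le0.56\,t^2$, we have $\mu_0\le E\big(0.5+0.56\,t^2-0.9(1+t^2)\big)<0$.

(e) Write $y=t(1+\epsilon_1)$ with $\epsilon_1=\varepsilon(1-t^2)$, and note $\kappa_1+\kappa_3=\frac{4t}{1-t^2}$. Then
\[
\frac{\sigma_1(\Lambda)}E=m\Big[1+(t^2-1)(1+\epsilon_1)-t^2(1+\epsilon_1)^2\Big]+\frac32-y'+\frac{4ty}{1-t^2}-\frac12y^2 .
\]
The bracket, which is $(\mu_2+\mu_4)/E$, equals $-(1+t^2)\epsilon_1-t^2\epsilon_1^2\ge-\varepsilon-\varepsilon^2$, because $(1+t^2)\epsilon_1=\varepsilon(1-t^4)$. Next $y'=1+t^2+\varepsilon(1-2t^2-3t^4)\le1+t^2+\varepsilon$, so the remaining terms are at least $\frac32-(1+t^2+\varepsilon)+4t^2-t^2\ge\frac12-\varepsilon$. As $m(\varepsilon+\varepsilon^2)=0.1(1+\varepsilon)\le0.105$, the sum is at least $0.5-0.05-0.105>\frac14$, and $E\ge1$.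
\end{proof}

The two ends of the interval need quantitative versions of these facts. Put $\beta=\mu_2(0)-1>0$.

\begin{lemma}\label{lem:ends}
There are $\tau_0\in(0,\frac\pi4)$ and $C>0$ such that $|\mu_0'|,|\mu_2'|,|\mu_3'|,|\mu_4'|\le C$ on $[0,\frac\pi4)$ and
\begin{equation}\label{eq:near0}
\mu_3\ge1+\tfrac\beta2,\qquad|\mu_3'|\ge0.4,\qquad|\mu_1'+\mu_3'|,\ |\mu_0'|,\ |\mu_2'|,\ |\mu_4'|\le C\tau\qquad\text{on }[0,\tau_0].
\end{equation}
With $\theta=\frac\pi4-\tau$, $t_0=\tan\tau_0$, $c_1=\frac{t_0}2$, $c_2=0.8\,\varepsilon t_0$,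
\begin{equation}\label{eq:nearC}
\mu_1-\mu_2\ge\max\{t_0,c_1/\theta\},\qquad|\mu_2'|\ge c_2\theta,\qquad\mu_1'\le10/\theta^2\qquad\text{on }[\tau_0,\tfrac\pi4).
\end{equation}
\end{lemma}

\begin{proof}
At $\tau=0$ we have $y=0$, so $\mu_1=\mu_2=\mu_3=1+\beta$, and $\kappa_3=-1$, so $\mu_3'(0)=-(\mu_2-\mu_0)(0)\le-0.8$. By Lemma~\ref{lem:eigen} the functions $\mu_1+\mu_3,\mu_0,\mu_2,\mu_4$ are smooth and even near $0$, so their derivatives are $O(\tau)$. This gives \eqref{eq:near0} for small $\tau_0$, and the first bound holds because $\mu_0,\mu_2,\mu_3,\mu_4$ are smooth on $[0,\frac\pi4]$.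

Since $1\le\tan'\le2$ on $[0,\frac\pi4]$, we have $\theta\le1-t\le2\theta$. Lemma~\ref{lem:global}(b) gives the first bound in \eqref{eq:nearC}, and (a) gives $|\mu_2'|\ge0.8\,\varepsilon t(1-t)(1+t)\ge c_2\theta$. Finally $0<\kappa_1-y\le\kappa_1=\cot\theta\le\frac1\theta$, and $\theta<1$, so \eqref{eq:codazzi} and \eqref{eq:basic} give $\mu_1-\mu_0\le3(\frac1\theta+2.1)\le\frac{10}\theta$ and $\mu_1'\le\frac{10}{\theta^2}$.
\end{proof}

\section{Two monotone functions that move in opposite directions}\label{sec:PR}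

By Lemma~\ref{lem:global}, along the curve $\Lambda_{(1)}=\mu_1$ increases to $\infty$ and $\Lambda_{(m+1)}=\mu_2$ decreases to $1$. This suggests a prototype. Define $\chi_0$ by $\chi_0(\mu_1(\tau))=\mu_2(\tau)$, and as the constant $1+\beta$ to the left of $1+\beta$. Then $\chi_0$ is nonincreasing and $\chi_0>1$, so $\lambda_{(m+1)}-\chi_0(\lambda_{(1)})$ is symmetric, nondecreasing in each $\lambda_i$, zero on the curve, and negative when $\lambda_{(3)}\le1$. It is neither differentiable nor strictly increasing. We replace $\lambda_{(1)}$ by a smooth, strictly increasing $R$, and the positive part of $\lambda_{(m+1)}-1$ by a smooth $P$ with the same zero set. What must be preserved is that $R$ increases and $P$ decreases along the curve.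

For $K>0$ let
\[
\rho(s)=\exp\Big(-\frac1{e^{K(s-1)}-1}\Big)\quad(s>1),\qquad\rho(s)=0\quad(s\le1).
\]
This is the composition of $s\mapsto e^{K(s-1)}-1$ with the smooth function $h_0$ given by $h_0(r)=e^{-1/r}$ for $r>0$ and $h_0(r)=0$ for $r\le0$. So $\rho\in C^\infty(\mathbb R)$, $0\le\rho<1$, $\rho'>0$ on $(1,\infty)$, and $\rho\to1$ at $\infty$. Let $e_k$ be the elementary symmetric polynomial of degree $k$, the sum of all products of $k$ distinct variables, and put
\[
P(\lambda)=e_{m+1}\big(\rho(\lambda_1),\dots,\rho(\lambda_n)\big),\qquad R(\lambda)=\sum_ie^{K\lambda_i}.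
\]
Both are smooth and symmetric on $\mathbb R^n$. Moreover $P\ge0$, $\partial_iP\ge0$, and $P(\lambda)>0$ exactly when $m+1$ entries exceed $1$. Since $m+1\ge3$,
\begin{equation}\label{eq:Pzero}
\lambda_{(3)}\le1\ \Longrightarrow\ P(\lambda)=0 .
\end{equation}
Write $P(\tau),R(\tau)$ for the values at $\Lambda(\tau)$, and $\rho_j=\rho(\mu_j)$. By Lemma~\ref{lem:global}, $\rho_0=\rho_4=0$ and $\rho_1,\rho_2>0$. A nonzero term of $e_{m+1}$ omits one of the remaining $m+2$ variables, so
\begin{equation}\label{eq:Ptau}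
P(\tau)=\rho_1\rho_2^m+\rho_3\big(\rho_2^m+m\rho_1\rho_2^{m-1}\big)>0 .
\end{equation}

The shape of $\rho$ answers two difficulties. Near $\tau=\frac\pi4$ the factor $\rho_1$ increases, and $\mu_1'$ may be of order $\theta^{-2}$ while $|\mu_2'|$ is only bounded below by $c_2\theta$; so $\ln\rho$ must be far more sensitive at $\mu_2$ than at $\mu_1$, and its derivative $L$ below decays exponentially. Near $\tau=0$ the entries $\mu_1,\mu_3$ separate at opposite speeds, every smooth symmetric function is even in $\tau$, and the sign of its derivative is decided at second order: by strong convexity of $e^{Ks}$ for $R$, and by strong concavity of $\rho$ on $[1+\frac\beta2,\infty)$ for $P$.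

\begin{lemma}\label{lem:PR}
For $K$ large, $P'<0<R'$ on $(0,\frac\pi4)$; $P'\le-c\tau$ and $R'\ge c\tau$ on $(0,\tau_0]$ for some $c=c(K)>0$; and $P\to0$, $R\to\infty$ as $\tau\to\frac\pi4$.
\end{lemma}

\begin{proof}
The constants of Lemma~\ref{lem:ends} do not depend on $K$. The limit of $R$ follows from $\mu_1\to\infty$. Every term of \eqref{eq:Ptau} contains at least $m-1\ge1$ factors $\rho_2$, and $\rho_2\to0$, so $P\to0$.

\emph{$R$ on $[\tau_0,\frac\pi4)$.} The $2m+2$ entries of $\Lambda$ other than $\mu_1$ are at most $\mu_2$ and have derivatives bounded by $C$. With $\mu_1'\ge0.8$ and \eqref{eq:nearC},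
\[
R'/K\ge e^{K\mu_2}\big[0.8\,e^{Kt_0}-(2m+2)C\big]>0\qquad\text{for $K$ large.}
\]

\emph{$R$ on $(0,\tau_0]$.} Group the terms so that the cancellation in $\mu_1'+\mu_3'$ appears:
\[
R'/K=(e^{K\mu_1}-e^{K\mu_3})\mu_1'+e^{K\mu_3}(\mu_1'+\mu_3')+me^{K\mu_2}\mu_2'+me^{K\mu_4}\mu_4'+e^{K\mu_0}\mu_0'.
\]
Since $e^{K\mu_1}-e^{K\mu_3}\ge e^{K\mu_1}-e^{K\mu_2}\ge Ke^{K\mu_2}(\mu_1-\mu_2)\ge Ke^{K\mu_2}\tau$, the bounds \eqref{eq:near0} give $R'/K\ge e^{K\mu_2}[0.8K-(2m+2)C]\,\tau$, and $e^{K\mu_2}\ge1$.

\emph{$P$ on $[\tau_0,\frac\pi4)$.} For $s>1$ and $U=e^{K(s-1)}$ put $L(s)=\rho'(s)/\rho(s)=KU/(U-1)^2$. With $U_j=e^{K(\mu_j-1)}$ we have $U_1\ge U_2>1$, hence $\frac{U_1-1}{U_2-1}\ge\frac{U_1}{U_2}$ and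
\[
\frac{L(\mu_2)}{L(\mu_1)}=\frac{U_2}{U_1}\Big(\frac{U_1-1}{U_2-1}\Big)^2\ge\frac{U_1}{U_2}=e^{K(\mu_1-\mu_2)}.
\]
By \eqref{eq:nearC} and $e^r\ge r^3/6$,
\[
|\mu_2'|\,e^{K(\mu_1-\mu_2)}\ge c_2\theta\,\frac{(Kc_1/\theta)^3}6\ge\frac{10}{\theta^2}\ge\mu_1'
\]
once $c_2c_1^3K^3\ge60$. Thus $L(\mu_2)|\mu_2'|\ge L(\mu_1)\mu_1'>0$. The logarithmic derivative of $\rho_1\rho_2^k$ is $L(\mu_1)\mu_1'-kL(\mu_2)|\mu_2'|$, which is negative for $k=m\ge2$ and nonpositive for $k=m-1\ge1$. Also $(\rho_2^m)'\le0$, and $\rho_3'\le0$ by Lemma~\ref{lem:global}(c). In \eqref{eq:Ptau} the first term has negative derivative, and the second is a product of nonnegative nonincreasing functions. So $P'<0$.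

\emph{$P$ on $(0,\tau_0]$.} Here $\mu_1\ge\mu_2\ge\mu_3\ge1+\frac\beta2$. Take $K\beta/2\ge\ln4$, so that $U\ge4$ and $U/(U-1)^2\le\frac49$ for $s\ge1+\frac\beta2$. From $\rho'=L\rho$,
\[
\frac d{ds}\ln\rho'=\frac{L'}L+L=-K\,\frac{U+1}{U-1}+\frac{KU}{(U-1)^2}\le-K+\tfrac49K\le-\tfrac K2 .
\]
Hence $\rho'(\mu_3)\ge\rho'(\mu_1)e^{\frac K2(\mu_1-\mu_3)}\ge\rho'(\mu_1)(1+\frac K2\tau)$. Let $P_1=e_m(\rho_2,\dots,\rho_2,\rho_3)>0$ and $P_3=e_m(\rho_2,\dots,\rho_2,\rho_1)\ge P_1$, each with $m$ copies of $\rho_2$; these are the partial derivatives of $e_{m+1}$ in the variables $\rho_1$ and $\rho_3$. In the chain rule for $P'$ the terms with $\mu_2'$ are nonpositive and those with $\mu_0',\mu_4'$ vanish, because $\rho'(\mu_0)=\rho'(\mu_4)=0$. As $\mu_3'<0$,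
\[
P'\le P_1\big[\rho'(\mu_1)\mu_1'-\rho'(\mu_3)|\mu_3'|\big]\le P_1\rho'(\mu_1)\big[\mu_1'+\mu_3'-\tfrac K2\tau|\mu_3'|\big]\le P_1\rho'(\mu_1)\,[C-0.2K]\,\tau .
\]
For fixed $K>5C$ the function $P_1\rho'(\mu_1)$ is continuous and positive on $[0,\tau_0]$, so the right side is at most $-c\tau$.
\end{proof}

Fix such a $K$. We now express $P$ as a decreasing function of $R$ along the curve. The only delicate point is $\tau=0$, where $P'$ and $R'$ both vanish; the linear bounds of Lemma~\ref{lem:PR} were proved for this point.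

\begin{lemma}\label{lem:chi}
There is $\chi\in C^\infty(\mathbb R)$ with $\chi'<0$, $\chi>0$, $\chi(r)\to0$ as $r\to\infty$, and $\chi(R(\tau))=P(\tau)$ for $0\le\tau<\frac\pi4$.
\end{lemma}

\begin{proof}
We use Whitney's fact that a smooth even function $g$ near $0$ has the form $g(\tau)=h(\tau^2)$ with $h$ smooth near $0$. To see it, put $h(s)=g(\sqrt s)$ for $s\ge0$. For $s>0$, $h'(s)=\frac12g_1(\sqrt s)$ with $g_1(\tau)=g'(\tau)/\tau=\int_0^1g''(q\tau)\,dq$, which is again smooth and even. By iteration all derivatives of $h$ extend continuously to $s=0$. Borel's lemma provides a smooth function on $s\le0$ with the same derivatives at $0$, and this extends $h$.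

By Lemma~\ref{lem:eigen}, $\Lambda(\tau)$ is smooth for $\tau$ near $0$ and $\Lambda(-\tau)$ is a permutation of $\Lambda(\tau)$. So $P(\tau)=\mathsf p(\tau^2)$ and $R(\tau)=\mathsf r(\tau^2)$ with $\mathsf p,\mathsf r$ smooth near $0$. From $P'=2\tau\mathsf p'(\tau^2)\le-c\tau$ and $R'=2\tau\mathsf r'(\tau^2)\ge c\tau$ we get $\mathsf p'(0)<0<\mathsf r'(0)$.

Let $R_0=R(0)$. By Lemma~\ref{lem:PR}, $R$ is an increasing bijection $[0,\frac\pi4)\to[R_0,\infty)$. Define $\chi$ on $[R_0,\infty)$ by $\chi(R(\tau))=P(\tau)$. It is positive, tends to $0$ at $\infty$, and is smooth on $(R_0,\infty)$ with $\chi'=P'/R'<0$. Near $R_0$ it equals $\mathsf p\circ\mathsf r^{-1}$, and this formula extends it smoothly, with negative derivative, to $(R_0-\delta,\infty)$ for some $\delta>0$. Write $\chi'=-e^{k}$ there, and multiply $k$ by a smooth function equal to $1$ on $[R_0,\infty)$ and to $0$ on $(-\infty,R_0-\frac\delta2]$. This extends $\chi'|_{[R_0,\infty)}$ to a smooth negative function on $\mathbb R$. Integrate from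 $R_0$; the result is decreasing, hence positive on $(-\infty,R_0]$ as well.
\end{proof}

\section{The equation and the proof of Theorem~\ref{thm:main}}\label{sec:f}

The function $P-\chi(R)$ is defined on all of $\mathbb R^n$, strictly increasing in each variable, and zero on the curve. It remains to normalize it and to impose the boundary value on $\partial\Gamma_1$; Lemma~\ref{lem:global}(e) leaves room to do so without touching the curve. With $h_0$ as in Section~\ref{sec:PR} let $\omega(s)=\frac{h_0(4s)}{h_0(4s)+h_0(1-4s)}$. This function is smooth and nondecreasing, $\omega(0)=0$, $0<\omega\le1$ on $(0,\infty)$, and $\omega=1$ on $[\frac14,\infty)$. On $\overline{\Gamma_1}$ set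
\[
f(\lambda)=\omega(\sigma_1(\lambda))\,\exp\big(P(\lambda)-\chi(R(\lambda))\big).
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The half-space $\Gamma_1$ satisfies (H1) and (H2). The function $f$ is symmetric, smooth in $\Gamma_1$, continuous on $\overline{\Gamma_1}$, positive in $\Gamma_1$ and zero on $\partial\Gamma_1$, which is (H3). In $\Gamma_1$,
\[
\partial_if=e^{P-\chi(R)}\Big\{\omega'(\sigma_1)+\omega(\sigma_1)\big(\partial_iP-\chi'(R)Ke^{K\lambda_i}\big)\Big\}>0 ,
\]
because $\omega>0$, $-\chi'>0$, and $\omega',\partial_iP\ge0$. This is (H4).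

On the curve $\sigma_1\ge\frac14$, so $\Lambda(\tau)\in\Gamma_1$ and $\omega=1$, and $P=\chi(R)$ by Lemma~\ref{lem:chi}; this is (A). If $\lambda\in\Gamma_1$ and $\lambda_{(3)}\le1$, then $f(\lambda)=\omega e^{-\chi(R)}<1$ by \eqref{eq:Pzero} and $\chi>0$; this is (B). By Proposition~\ref{prop:reduction} and Section~\ref{sec:sphere}, the function $v$ given by \eqref{eq:vu} is a viscosity solution of \eqref{eq:main} with $\Gamma=\Gamma_1$.

This $v$ is positive, locally Lipschitz, and smooth off $\Phi^{-1}(\mathcal C)$. By Lemma~\ref{lem:corner}(a) it is not differentiable at any point of $\Phi^{-1}(\mathcal C)$, a submanifold of codimension $2$ that is nonempty because $\dim\mathcal C=n-2>0$. Bubbles are smooth, so $v$ is not a bubble. As $|x|\to\infty$, $\Phi(x)\to z_\infty$ and $|x|^{n-2}v(x)\to2^{\frac{n-2}2}e^{-\frac{n-2}2u(z_\infty)}>0$.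

Finally let $h(s)=f(s,\dots,s)$ for $s\ge0$. Then $h(0)=0$. As $s\to\infty$, $P\to\binom n{m+1}$ and $\chi(R)\to0$, so $h(s)>1$ for large $s$, and $h(s_0)=1$ for some $s_0>0$. The constant function $\varphi$ on $S^n$ with $\frac12e^{2\varphi}=s_0$ has $\lambda[\varphi]=(s_0,\dots,s_0)$. It satisfies (Super) and (Sub) by Lemma~\ref{lem:smooth}, and \eqref{eq:vu} turns it into the bubble with $a=2e^{-\varphi}$, $b=1$, $\bar x=0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LN} Yanyan Li and Luc Nguyen, \emph{Symmetry, quantitative Liouville theorems and analysis of large solutions of conformally invariant fully nonlinear elliptic equations}, arXiv:1604.06039 (2016).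
\end{thebibliography}
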